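# Pluricanonical direct images after weak semistable reduction

## A base change after which every pluricanonical direct image is a nef bundle

All varieties are over $\mathbb C$, integral and separated. A generically finite morphism $\tau:Y'\to Y$ is understood to be surjective, so $\dim Y'=\dim Y$.

**Theorem 1.** Let $f:X\to Y$ be a surjective morphism between smooth projective varieties with connected fibers. Then there exists a generically finite morphism $\tau:Y'\to Y$ from a smooth projective variety $Y'$ with the following property. Let $X'$ be any resolution of the main component of $X\times_YY'$, sitting in the commutative diagram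
$$\begin{array}{ccc} X' & \longrightarrow & X \\ {\scriptstyle f'}\downarrow & & \downarrow{\scriptstyle f} \\ Y' & \xrightarrow{\ \tau\ } & Y. \end{array}$$
Then $f'_*\omega^{\otimes m}_{X'/Y'}$ is a nef locally free sheaf for every positive integer $m$.

**Theorem 2 (stability under base change).** In Theorem 1, $\tau:Y'\to Y$ can be chosen such that moreover, for every generically finite surjective $\rho:Y''\to Y'$ from a smooth projective variety and every resolution $X''$ of the main component of $X\times_YY''$, with $f'':X''\to Y''$,
$$f''_*\omega_{X''/Y''}^{\otimes m}\cong \rho^*\bigl(f'_*\omega_{X'/Y'}^{\otimes m}\bigr)\quad\text{for all } m\ge 1 .$$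

**Theorem 3 (local freeness criterion).** Let $f:X\to Y$ be a projective surjective morphism, $X$ a Gorenstein canonical variety, $Y$ a smooth variety of dimension $n\ge1$, $y\in Y$ a closed point. Assume
$$(\ast)_y\qquad a(E,X)\ \ge\ (n-1)\,\mathrm{ord}_E(\mathfrak m_y\mathcal O_X)\quad\text{for every prime divisor }E\text{ over }X,$$
equivalently $\mathrm{lct}(X,\mathfrak m_y\mathcal O_X)>n-1$. Then $f_*\omega_{X/Y}^{\otimes m}$ is locally free near $y$ for every $m\ge1$. For every $n\ge2$ the strict inequality cannot be weakened to $\mathrm{lct}\ge n-1$, even for $X,Y$ smooth projective, $f$ with connected fibers and $m=1$.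

Theorem 1 was stated as a conjecture in Osamu Fujino, "Direct images of relative pluricanonical bundles", arXiv:1409.7437 (2014). We now go through the words in it.

A locally free sheaf $\mathcal E$ of finite rank on a complete variety $V$ is *nef* if $\mathcal E=0$ or $\mathcal O(1)$ is nef on $\mathbb P_V(\mathcal E)$. A map $\nu:C\to\mathbb P_V(\mathcal E)$ from a smooth projective curve is the same as a map $\bar\nu:C\to V$ with a line bundle quotient $\bar\nu^*\mathcal E\to N$, where $N=\nu^*\mathcal O(1)$. So nefness says: every line bundle quotient of every pullback of $\mathcal E$ to a smooth projective curve has degree $\ge0$.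

The *main component* of $X\times_YY'$ is the irreducible component dominating $Y'$; it is unique because the generic fiber of $f$ is geometrically integral. Other components may exist. For the blow-up $\beta:S\to\mathbb P^2$ of a point with exceptional curve $P$, base changed by $\tau=\beta$ itself, the product $S\times_{\mathbb P^2}S$ is the union of the diagonal and of $P\times P$. Both have dimension $2$, and the main component is the diagonal.

The sheaf $f'_*\omega_{X'/Y'}^{\otimes m}$, with $\omega_{X'/Y'}=\omega_{X'}\otimes f'^*\omega_{Y'}^{-1}$, has as its general fiber the space of $m$-canonical forms on a general fiber of $f$. The theorem says that, after one base change, these spaces fit together into a vector bundle, and that this bundle is nef. One $\tau$ serves all $m$ at once. In fact any $Y'$ produced by the weak semistable reduction of Abramovich and Karu will do, and nothing about minimal models is assumed.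

Recall what is given beforehand. If $f$ is smooth, then $f_*\omega_{X/Y}$ is nef and locally free (Griffiths), and so is $f_*\omega_{X/Y}^{\otimes m}$ for every $m$. For $m=1$, the statement of Theorem 1 is a theorem of Fujita, Zucker and Kawamata. The proof below uses neither.

## Products and Weierstrass fibrations over a curve

If $X=F\times Y$, then $\omega_{X/Y}$ is pulled back from $F$, so $f_*\omega_{X/Y}^{\otimes m}=H^0(F,\omega_F^{\otimes m})\otimes\mathcal O_Y$ is trivial, hence nef. If $\dim Y=0$ there is nothing to prove. If $\dim Y=1$, then $f_*\omega^{\otimes m}_{X/Y}$ is torsion-free on a smooth curve, hence locally free; only nefness is at stake.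

The first family with content is the Weierstrass family, and we shall use its formulas again. Let $S$ be a smooth projective variety, $\lambda$ a line bundle on $S$, $A\in H^0(\lambda^4)$, $B\in H^0(\lambda^6)$. On $\mathbb P=\mathrm{Proj}\,\mathrm{Sym}(\mathcal O\oplus\lambda^{-2}\oplus\lambda^{-3})$ there are tautological sections $z$ of $\mathcal O(1)$, $x$ of $\mathcal O(1)\otimes\lambda^2$, $y$ of $\mathcal O(1)\otimes\lambda^3$. Let
$$X_0=\{y^2z=x^3+Axz^2+Bz^3\}\in|\mathcal O(3)\otimes\lambda^6|,\qquad f_0:X_0\to S .$$
The fibers of $f_0$ are plane Weierstrass cubics, which are always irreducible and reduced; hence $f_{0*}\mathcal O_{X_0}=\mathcal O_S$. Since $\omega_{\mathbb P/S}=\mathcal O(-3)\otimes\lambda^{-5}$, adjunction gives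
$$\omega_{X_0/S}=f_0^*\lambda,\qquad f_{0*}\omega_{X_0/S}^{\otimes m}=\lambda^{m}. \tag{1}$$
Suppose $S$ is a curve, $X_0$ is smooth and the general fiber is smooth. Then $4A^3+27B^2$ is a nonzero section of $\lambda^{12}$, so $\deg\lambda\ge0$ and $\lambda^m$ is nef. Here no base change is needed.

Over a base of dimension $\ge2$ even local freeness can fail. To describe this precisely we need discrepancies.

## Discrepancies, thresholds and the condition $(\ast)_y$

Let $X$ be a normal variety with $K_X$ Cartier. A prime divisor $E$ *over* $X$ is a prime divisor on some normal $\hat X$ with a proper birational $\nu:\hat X\to X$. Its discrepancy $a(E,X)\in\mathbb Z$ is the coefficient of $E$ in $K_{\hat X}-\nu^*K_X$; it is $0$ if $E$ is a divisor on $X$.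

**Definition.** $X$ is *Gorenstein canonical* if it is normal and Gorenstein and $a(E,X)\ge0$ for all $E$ over $X$. If $\Gamma$ is an effective Cartier divisor on such an $X$, the pair $(X,\Gamma)$ is *log canonical* (lc) if $a(E,X)-\mathrm{ord}_E(\Gamma)\ge-1$ for all $E$ over $X$. For a nonzero proper ideal $\mathfrak a$, on a log resolution of $\mathfrak a$,
$$\mathrm{lct}(X,\mathfrak a)=\min_{q_E>0}\frac{a(E,X)+1}{q_E},\qquad q_E=\mathrm{ord}_E(\mathfrak a).$$

We use two textbook facts: these properties can be tested on one log resolution, and the minimum above equals the infimum over all $E$ over $X$ with $q_E>0$. For a smooth subvariety of codimension $c$ in a smooth variety, the threshold of its ideal is $c$.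

*Pushing forward.* Let $\nu:\hat X\to X$ be proper birational, both Gorenstein canonical. Then
$$\nu_*\omega_{\hat X}^{\otimes m}=\omega_X^{\otimes m}\qquad(m\ge1). \tag{2}$$
Indeed $K_{\hat X}=\nu^*K_X+J$ with $J$ effective and exceptional. So $\nu_*\omega_{\hat X}^{\otimes m}=\omega_X^{\otimes m}\otimes\nu_*\mathcal O(mJ)$, and $\nu_*\mathcal O(mJ)=\mathcal O_X$, because a function regular outside a closed set of codimension $\ge2$ in a normal variety is regular.

*Étale locality.* If $W\to X$ is étale, a log resolution of $X$ pulls back to one of $W$ with the same discrepancies and the same orders. Normality and the Gorenstein property descend along étale covers. So "Gorenstein canonical" and "lc" are étale-local properties.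

*The two forms of $(\ast)_y$.* Put $q_E=\mathrm{ord}_E(\mathfrak m_y\mathcal O_X)$. If $q_E=0$ the inequality is $a(E,X)\ge0$, which holds. If $q_E>0$, then $a(E,X)+1>(n-1)q_E$ is the same as $a(E,X)\ge(n-1)q_E$, since both sides are integers. The minimum in the threshold is attained, so $(\ast)_y$ is equivalent to $\mathrm{lct}(X,\mathfrak m_y\mathcal O_X)>n-1$.

*Examples.* Let $f=\mathrm{id}_Y$, with parameters $u_1,\dots,u_n$ at $y$. The pair $(Y,\sum\mathrm{div}(u_j))$ is lc near $y$. So if $q=q_E\ge1$, then
$$a(E,Y)\ge-1+\sum_j\mathrm{ord}_E(u_j)\ge nq-1\ge(n-1)q ,$$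
and $(\ast)_y$ holds. For the exceptional divisor of the blow-up of $y$ we have $a=n-1$ and $q=1$, so equality occurs. On the other side, let $f=\beta:S\to\mathbb P^2$ be the blow-up of $p$. Its exceptional curve $P$, a divisor on $S$, has $a=0<1=(n-1)\cdot 1$, so $(\ast)_p$ fails. Still, $\beta_*\omega_{S/\mathbb P^2}^{\otimes m}=\beta_*\mathcal O(mP)=\mathcal O$ is locally free. So $(\ast)_y$ is sufficient and not necessary.

## A Weierstrass fibration with direct image $\mathfrak m_p\otimes\mathcal O(3)$

This section shows that local freeness can fail without base change, and it proves the last sentence of Theorem 3.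

Let $\beta:S\to\mathbb P^2$ be the blow-up of a point $p$, $P$ the exceptional curve, $h$ the pulled-back line class. Take
$$\lambda=\mathcal O_S(3h-2P)=\mathcal O_S\bigl(h+2(h-P)\bigr),$$
which is globally generated because $h$ and $h-P$ are. Form $X_0$ as above with $A,B$ general.

**Step 1: $X_0$ and $f_0^*P$ are smooth.** Consider the linear system spanned by $y^2z-x^3$ and all $Axz^2$, $Bz^3$. Since $\lambda^6$ is globally generated, its base points satisfy $z=0$, hence $x=0$; conversely every member vanishes on $\{x=z=0\}$. The same holds for the restriction of the system to the preimage of $P$ in $\mathbb P$. By Bertini, the general member and its restriction over $P$ are smooth off $\{x=z=0\}$. On $\{x=z=0\}$ put $y=1$: the equation is $z-x^3-Axz^2-Bz^3$ and its $z$-derivative there is $1$, so $X_0$ and its restriction over $P$, which is $f_0^*P$, are smooth there too. Since the fibers of $f_0$ are irreducible, $X_0$ and $f_0^*P$ are connected.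

**Step 2: the direct image.** Let $f=\beta f_0:X_0\to\mathbb P^2$; its fibers are connected. Since $\omega_{S/\mathbb P^2}=\mathcal O_S(P)$, (1) and the projection formula give
$$f_*\omega_{X_0/\mathbb P^2}=\beta_*(\lambda\otimes\mathcal O_S(P))=\beta_*\mathcal O_S(3h-P)=\mathfrak m_p\otimes\mathcal O(3).$$
This has rank $1$ and needs two generators at $p$, so it is not locally free.

**Step 3: the threshold.** Here $n=2$, and $\mathfrak m_p\mathcal O_{X_0}=\mathcal O(-f_0^*P)$ with $f_0^*P$ a smooth divisor. So $\mathrm{lct}=1=n-1$.

**Step 4: all $n\ge3$.** Take $f\times\mathrm{id}:X_0\times\mathbb P^{n-2}\to\mathbb P^2\times\mathbb P^{n-2}$ and the point $(p,z)$. Its maximal ideal pulls back to the ideal of the smooth subvariety $f_0^*P\times\{z\}$, of codimension $1+(n-2)=n-1$, so $\mathrm{lct}=n-1$. The relative dualizing sheaf is pulled back from $X_0$. By flat base change its direct image is the pullback of $\mathfrak m_p\otimes\mathcal O(3)$, which is not locally free at $(p,z)$. Source and target are smooth projective and the fibers are connected. The last sentence of Theorem 3 is proved.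

## Vanishing from Kollár's theorem, and effective global generation

Two theorems are used as black boxes. Here is the first.

**Theorem 4 (Kollár's vanishing theorem in $\mathbb Q$-divisor form; a special case of Ambro, *Quasi-log varieties*, Thm 3.2(ii), and of Fujino, *Foundations of the minimal model program*, §5.6).** Let $W$ be a smooth variety, $h:W\to Z$ a proper surjective morphism to a variety, $r:Z\to S$ a projective morphism of varieties, $\Delta$ a $\mathbb Q$-divisor on $W$ with snc support and coefficients in $[0,1)$, $\Lambda$ a Cartier divisor with $\Lambda-(K_W+\Delta)\sim_{\mathbb Q}h^*B$, where $B$ is an $r$-ample $\mathbb Q$-Cartier divisor. Then $R^pr_*R^qh_*\mathcal O_W(\Lambda)=0$ for $p>0$, $q\ge0$.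

We need a version where the positive part is a pullback of an ample divisor plus a multiple of a globally generated divisor $M$ that is not pulled back from the base. The device is to let $M$ enlarge the target.

**Lemma 5.** Let $S$ be an affine variety or a point, $\rho:T\to S$ a projective morphism of varieties, $W$ a smooth variety, $g:W\to T$ a projective morphism. Let $\Delta$ be a $\mathbb Q$-divisor on $W$ with snc support and coefficients in $[0,1)$, $M$ a Cartier divisor with $\mathcal O_W(M)$ generated by finitely many global sections, $a\in\mathbb Q_{\ge0}$, $A$ a $\rho$-ample $\mathbb Q$-Cartier divisor on $T$, and $\Lambda$ a Cartier divisor with $\Lambda\sim_{\mathbb Q}K_W+\Delta+aM+g^*A$. Then $R^i\rho_*(g_*\mathcal O_W(\Lambda))=0$ for $i>0$.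

*Proof.* If $a=0$, replace $(M,a)$ by $(0,1)$; so assume $a>0$. Let $\varphi:W\to\mathbb P^N$ be given by the sections of $M$. The morphism $(\varphi,g):W\to\mathbb P^N\times T$ is proper. Let $Z$ be its closed image, and write $h:W\to Z$, $q:Z\to T$, $r=\rho q$. Put $B=a\,\mathcal O(1)|_Z+q^*A$. Since $a>0$ and $A$ is $\rho$-ample, $B$ is $r$-ample, because $\mathbb P^N\times T=\mathbb P^N_S\times_ST$. Hence $B$ is also $q$-ample. Moreover $h^*B=aM+g^*A\sim_{\mathbb Q}\Lambda-(K_W+\Delta)$. Theorem 4, applied to $r$ and to $q$, gives
$$R^pr_*(h_*\mathcal O(\Lambda))=0,\qquad R^pq_*(h_*\mathcal O(\Lambda))=0\qquad(p>0).$$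
By the second vanishing, the Leray spectral sequence of $r=\rho q$ degenerates on $h_*\mathcal O(\Lambda)$. So for $i>0$
$$R^i\rho_*(g_*\mathcal O(\Lambda))=R^i\rho_*(q_*h_*\mathcal O(\Lambda))=R^ir_*(h_*\mathcal O(\Lambda))=0.\qquad\square$$

Recall Castelnuovo–Mumford regularity. If $H$ is an ample globally generated line bundle on a projective variety, a coherent $\mathcal F$ with $H^i(\mathcal F\otimes H^{-i})=0$ for all $i>0$ is called $0$-regular, and a $0$-regular sheaf is globally generated ("gg").

**Proposition 6 (Popa–Schnell).** Let $f:X\to Y$ be a surjective morphism of projective varieties, $X$ Gorenstein canonical, $n=\dim Y$, $H$ a very ample line bundle on $Y$. Then $f_*\omega_X^{\otimes m}\otimes H^{m(n+1)}$ is gg for all $m\ge1$.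

*Proof.* Put $\mathcal F=f_*\omega_X^{\otimes m}$ and assume $\mathcal F\ne0$. Let $k\ge0$ be the smallest integer such that $\mathcal F\otimes H^k$ is gg. We bound $k$ by feeding the generating sections back into a vanishing theorem.

**Step 1: set-up on a resolution.** Let $\mathfrak b\subset\mathcal O_X$ be the nonzero image of $f^*\mathcal F\otimes\omega_X^{-m}\to\mathcal O_X$. Let $\mu:\tilde X\to X$ be a projective resolution with $\mathfrak b\mathcal O_{\tilde X}=\mathcal O(-F)$ and $F$ of snc support. Put $\tilde f=f\mu$ and $c=\frac{m-1}m$. The map $\tilde f^*(\mathcal F\otimes H^k)\to\mathcal O(M)$, with $M=m\mu^*K_X+k\tilde f^*H-F$, is surjective; hence $\mathcal O(M)$ is gg. Let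
$$\Lambda_l=K_{\tilde X}+(m-1)\mu^*K_X-\lfloor cF\rfloor+l\tilde f^*H .$$
Since $cM=(m-1)\mu^*K_X+ck\tilde f^*H-cF$, we have
$$\Lambda_l\sim_{\mathbb Q}K_{\tilde X}+\{cF\}+cM+(l-ck)\tilde f^*H .$$

**Step 2: $\tilde f_*\mathcal O(\Lambda_l)=\mathcal F\otimes H^l$.** Write $K_{\tilde X}=\mu^*K_X+J$ with $J\ge0$ exceptional. Then
$$\tilde f_*\mathcal O(K_{\tilde X}+(m-1)\mu^*K_X)=f_*\mu_*\mathcal O(m\mu^*K_X+J)=f_*\mathcal O(mK_X)=\mathcal F,$$
which gives "$\subset$". Conversely, a local section $s$ of $\mathcal F$ has $\mathrm{div}(\mu^*s)\ge F$ as a section of $\mathcal O(m\mu^*K_X)$, by the definition of $F$. So as a section of $\mathcal O(m\mu^*K_X+J)$ its divisor is $\ge F+J\ge\lfloor cF\rfloor$, which gives "$\supset$".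

**Step 3: the bound.** Lemma 5 with $S$ a point, $T=Y$, $W=\tilde X$, $g=\tilde f$ gives $H^i(Y,\mathcal F\otimes H^l)=0$ for $i>0$ and $l>ck$. Put $l_0=\lfloor ck\rfloor+1+n$. For $1\le i\le n$ we have $l_0-i>ck$, so $\mathcal F\otimes H^{l_0}$ is $0$-regular, hence gg. By minimality
$$k\le l_0\le ck+1+n=k-\tfrac km+n+1,$$
so $k\le m(n+1)$. Since $H$ is gg, the proposition follows. $\square$

## Blowing up the point: local freeness under $(\ast)_y$

Let $\mathcal E=f_*\omega_{X/Y}^{\otimes m}$ and $n\ge2$. To test freeness at $y$, a sensible plan is to blow up $y$, with exceptional divisor $P\cong\mathbb P^{n-1}$, lift $f$ to a map $g:\tilde X\to Y^\flat$ from a resolution, and compare $\mathcal E$ with the direct image $\mathcal G$ upstairs of a suitable adjoint bundle. If some twist of $\mathcal G$ restricts to a trivial bundle on $P$ and its sections lift, then those sections freely generate $\mathcal E$ at $y$. Lemma 5 supplies vanishing of higher direct images. What can go wrong is the other half.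

In the example of the previous section, with $m=1$ and near $p$: $\tilde X=X_0$, $g=f_0$, and $\mathcal G=f_{0*}\omega_{X_0}=\lambda\otimes\omega_S\cong\mathcal O_S(-2P+P)=\mathcal O_S(-P)$. Then $\beta_*\mathcal G=\mathfrak m_p$, and $\beta_*\mathcal G(-P)=\mathfrak m_p^2$ is strictly smaller. So $\mathcal G|_P=\mathcal O_P(1)$ has the two sections $\mathfrak m_p/\mathfrak m_p^2$. For $f=\mathrm{id}$ and $n=2$, instead, $\mathcal G=\mathcal O(P)$ and $\pi_*\mathcal G(-P)=\pi_*\mathcal G=\mathcal O$. So $\mathcal G|_P=\mathcal O_P(-1)$ has no cohomology and $\mathcal G(-P)|_P=\mathcal O_P$ is trivial. The difference is whether twisting down by $P$ changes the direct image, and the discrepancies decide this. If $K_{\tilde X}-\mu^*K_X\ge(n-1)g^*P$, we may twist down $n-1$ times for free. That gives exactly $n-1$ vanishing groups $H^0$, which on $\mathbb P^{n-1}$ is what is needed to force triviality.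

*Proof of the positive part of Theorem 3.* If $n=1$, a torsion-free sheaf on a smooth curve is locally free. Let $n\ge2$. Replace $Y$ by an affine neighborhood of $y$ with $\omega_Y$ trivial. So $\mathcal E\cong f_*\mathcal O_X(mK_X)$. Assume $\mathcal E\ne0$ and let $r$ be its rank. Let $\pi:Y^\flat\to Y$ be the blow-up of $y$ with exceptional divisor $P\cong\mathbb P^{n-1}$; $-P$ is $\pi$-ample and $\mathcal O(-P)|_P=\mathcal O_P(1)$.

**Step 1: set-up.** Let $\mathfrak b=\mathrm{im}(f^*\mathcal E\otimes\mathcal O(-mK_X)\to\mathcal O_X)$. Let $\mu:\tilde X\to X$ be a projective resolution with $\mathfrak b\mathcal O_{\tilde X}=\mathcal O(-F)$, $\mathfrak m_y\mathcal O_{\tilde X}=\mathcal O(-Q)$ and $\mathrm{Exc}(\mu)\cup\mathrm{Supp}(F+Q)$ snc. By the universal property of the blow-up, $\tilde f=f\mu$ factors as $\tilde f=\pi g$ with $g:\tilde X\to Y^\flat$ projective and dominant, and $Q=g^*P$. The divisor $M=m\mu^*K_X-F$ is generated by finitely many global sections: $Y$ is affine, so $\mathcal E$ is generated by finitely many sections, and $\tilde f^*\mathcal E\to\mathcal O(M)$ is onto.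 Write $K_{\tilde X}=\mu^*K_X+J$. The coefficients of $J$ are the discrepancies of the prime divisors on $\tilde X$, so
$$J\ge0\ \text{ is exceptional},\qquad J\ge(n-1)Q. \tag{3}$$
The second inequality is $(\ast)_y$. Put $c=\frac{m-1}m$ and
$$L=K_{\tilde X}+(m-1)\mu^*K_X-\lfloor cF\rfloor,\qquad \mathcal G=g_*\mathcal O(L),\qquad \mathcal G_l=\mathcal G(-lP)=g_*\mathcal O(L-lQ).$$

**Step 2: twisting down is free.** We show $\pi_*\mathcal G_l=\mathcal E$ for $0\le l\le n-1$, as subsheaves of $\tilde f_*\mathcal O(m\mu^*K_X+J)=\mathcal E$. The inclusion "$\subset$" is clear, since $L-lQ\le m\mu^*K_X+J$. If $s$ is a section of $\mathcal E$, then $\mathrm{div}(\mu^*s)\ge F$ in $\mathcal O(m\mu^*K_X)$. So in $\mathcal O(m\mu^*K_X+J)=\mathcal O(K_{\tilde X}+(m-1)\mu^*K_X)$ its divisor is $\ge F+J\ge\lfloor cF\rfloor+(n-1)Q$ by (3). Hence $s$ lies in $\pi_*\mathcal G_l$.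

**Step 3: vanishing upstairs.** We show $R^i\pi_*\mathcal G_l=0$ for $i>0$ and $l\ge0$. Choose a rational $0<\varepsilon\ll1$ with $\lfloor cF+\varepsilon Q\rfloor=\lfloor cF\rfloor$, and put $\Delta=\{cF+\varepsilon Q\}=cF+\varepsilon Q-\lfloor cF\rfloor$. Since $(m-1)\mu^*K_X\sim_{\mathbb Q}cM+cF$,
$$L-lQ\sim_{\mathbb Q}K_{\tilde X}+\Delta+cM+g^*\bigl(-(l+\varepsilon)P\bigr),$$
and $-(l+\varepsilon)P$ is $\pi$-ample. Apply Lemma 5 with $S=Y$, $T=Y^\flat$, $W=\tilde X$.

**Step 4: cohomology on $P$.** The sheaf $\mathcal G$ is torsion-free, because $\tilde X$ is integral and $g$ is dominant. It has rank $r$, because it agrees with $\mathcal E$ away from $P$ by Step 2. Hence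
$$0\to\mathcal G_{l+1}\to\mathcal G_l\to\mathcal G|_P(l)\to0$$
is exact. Push it forward by $\pi$ and use Step 3. For $l\ge0$ we get $H^i(P,\mathcal G|_P(l))=0$ for $i>0$, and
$$H^0(P,\mathcal G|_P(l))=\mathrm{coker}(\pi_*\mathcal G_{l+1}\to\pi_*\mathcal G_l).$$
For $0\le l\le n-2$ this cokernel is $0$ by Step 2. Put $d=n-1\ge1$ and $\mathcal V=\mathcal G|_P(d)=\mathcal G_{n-1}|_P$ on $P=\mathbb P^d$. Then
$$H^i(\mathcal V(-j))=0\ \ (i\ge0,\ 1\le j\le d),\qquad H^i(\mathcal V)=0\ \ (i>0). \tag{4}$$

**Step 5: $\mathcal V\cong\mathcal O_P^r$.** By (4), $\mathcal V$ is $0$-regular, hence gg. Let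
$$0\to\mathcal K\to H^0(\mathcal V)\otimes\mathcal O\to\mathcal V\to0$$
be the evaluation sequence. For $1\le j\le d$ neither $\mathcal O_{\mathbb P^d}(-j)$ nor $\mathcal V(-j)$ has any cohomology, so neither has $\mathcal K(-j)$. Thus $\mathcal K$ is $0$-regular, hence gg. But $H^0(\mathcal K)=0$, since evaluation is an isomorphism on $H^0$. So $\mathcal K=0$ and $\mathcal V$ is trivial. Finally $\mathcal G_{n-1}$ is torsion-free on the smooth variety $Y^\flat$, so it is free of rank $r$ over the discrete valuation ring at the generic point of $P$. Hence $\mathcal V$ has rank $r$.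

**Step 6: lifting.** As $R^1\pi_*\mathcal G_n=0$, the map $\mathcal E=\pi_*\mathcal G_{n-1}\to H^0(P,\mathcal V)$ is surjective. Choose $s_1,\dots,s_r\in H^0(Y,\mathcal E)$ lifting a basis. The map $\mathcal O_{Y^\flat}^r\to\mathcal G_{n-1}$ is surjective along $P$ by Nakayama, hence over $\pi^{-1}(Y_1)$ for a neighborhood $Y_1$ of $y$, because $\pi$ is proper. Its kernel over $\pi^{-1}(Y_1)$ is torsion-free of rank $0$, hence $0$. So $\mathcal E|_{Y_1}=\pi_*\mathcal O^r=\mathcal O_{Y_1}^r$. $\square$

Together with the example $\mathfrak m_p\otimes\mathcal O(3)$, this proves Theorem 3.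

## Fiber powers and the class of morphisms they require

Now nefness. Suppose $f_1:X_1\to Y'$ is a model for which $E=f_{1*}\omega_{X_1/Y'}^{\otimes m}$ is locally free. Proposition 6 says that $E\otimes\mathcal B$ is gg for the fixed line bundle $\mathcal B=\omega_{Y'}^{\otimes m}\otimes H^{m(n+1)}$. So quotients of $E$ on curves have degree at least $-\deg\mathcal B$, and this is not good enough. To remove $\mathcal B$ one replaces $X_1$ by the $s$-fold fiber product $X^{(s)}$ over $Y'$, whose direct image should be $E^{\otimes s}$. Then $E^{\otimes s}\otimes\mathcal B$ is gg for the *same* $\mathcal B$, and $s\to\infty$ finishes.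

This stops when $X^{(s)}$ is too singular for Proposition 6. If $f_1$ is locally $t=w^2$, the fiber square is $w_1^2=w_2^2$, which is reducible, hence not normal. If $f_1$ is locally $t=x_1y_1$ on a smooth surface, the fiber square is the threefold $x_1y_1=x_2y_2$. It is singular, so smoothness of $X_1$ does not survive either. But this singularity is toric, and we shall see that it is Gorenstein canonical. So we want a class of morphisms, described by toric charts, which

1. are flat with Gorenstein canonical total space,
2. satisfy $(\ast)_y$ at every $y$,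
3. are stable under fiber products over the base and under suitable base changes.

## Special monoids

**Definition.** Let $\mathsf M$ be a lattice, $\sigma\subset\mathsf M^*_{\mathbb R}$ a full-dimensional strictly convex rational polyhedral cone, $P=\sigma^\vee\cap\mathsf M$ (a sharp saturated monoid with $P^{gp}=\mathsf M$), and $p_1,\dots,p_k\in P$. Call $(P;p_1,\dots,p_k)$ *special* if the set of primitive generators of the rays of $\sigma$ is a disjoint union of nonempty sets $R_1,\dots,R_k$ with $\langle p_b,v\rangle=\delta_{ab}$ for $v\in R_a$. For $k=0$ this means $P=0$.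

*Examples.* $(\mathbb N^2;(1,1))$ is special with $R_1=\{e_1,e_2\}$; it describes $t=xy$. $(\mathbb N^l;e_1,\dots,e_l)$ is special with $R_b=\{e_b\}$ (dual basis). $(\mathbb N;2)$, which describes $t=w^2$, is not special.

*Freeness.* Since all $R_a$ are nonempty, $\mathsf M^*\to\mathbb Z^k$, $v\mapsto(\langle p_a,v\rangle)_a$, is onto. So $p_1,\dots,p_k$ is part of a basis of $\mathsf M$. Put
$$P^\circ=\{q\in P:\ \min_{R_a}q=0\ \text{ for all }a\}.$$
For $q\in P$, subtracting $\sum_a(\min_{R_a}q)\,p_a$ leaves an element that is $\ge0$ on all ray generators with minimum $0$ on each $R_a$. Conversely, $q=q^\circ+\sum n_ap_a$ with $q^\circ\in P^\circ$ forces $n_a=\min_{R_a}q$. So every $q\in P$ is uniquely $q^\circ+\sum n_ap_a$ with $q^\circ\in P^\circ$, $n_a\in\mathbb N$. In other words, via $t_a\mapsto\chi^{p_a}$,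
$$\mathbb C[P]\ \text{ is free over }\ \mathbb C[\mathbb N^k]\ \text{ with basis }\{\chi^q\}_{q\in P^\circ}. \tag{5}$$
For $(\mathbb N^2;(1,1))$ this says that $\mathbb C[x,y]$ is free over $\mathbb C[xy]$ with basis $1,x,x^2,\dots,y,y^2,\dots$.

*Singularities.* $\mathrm{Spec}\,\mathbb C[P]$ is a normal Cohen–Macaulay toric variety. Let $p_0=\sum p_a$; it takes the value $1$ on all primitive ray generators, so the toric boundary is $\mathrm{div}(\chi^{p_0})$ and $K=-\mathrm{div}(\chi^{p_0})$ is Cartier. The toric divisor of a primitive $v\in\sigma$ has discrepancy $\langle p_0,v\rangle-1\ge0$, since $p_0$ is integral and positive on $\sigma\setminus0$. Applying this on a toric resolution, we see that $\mathrm{Spec}\,\mathbb C[P]$ is Gorenstein canonical.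

The next lemma makes the class stable under fiber products and under monomial base change.

**Lemma 7.** Let $(P;p_1,\dots,p_k)$ and $(P';p_1',\dots,p'_l)$ be special and $c_1,\dots,c_k\in P'\setminus\{0\}$. Then $\mathbb C[P]\otimes_{\mathbb C[\mathbb N^k]}\mathbb C[P']\cong\mathbb C[P'']$ (via $t_a\mapsto\chi^{p_a}$, $t_a\mapsto\chi^{c_a}$), where $(P'';p_1',\dots,p_l')$ is special.

Two cases to keep in mind. With $P=P'=\mathbb N^2$ and $p=p'=c=(1,1)$ we get $x_1y_1=x_2y_2$; the proof will give the four ray generators $(e_i,e_j)$, which span a cone over a square. With $P=\mathbb N^2$, $P'=\mathbb N$, $c=2$ we get $xy=t^2$, with ray generators $(2e_1,1)$, $(2e_2,1)$.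

*Proof.* Write $\mathsf M'$, $\sigma'$, $R'_b$ for the data of $P'$, and let $v'_j$ be the primitive generators of the rays of $\sigma'$.

**Step 1: the cone.** Let $\Lambda=(\mathsf M\oplus\mathsf M')/\langle(p_a,-c_a)\rangle$. It is a lattice, since the $p_a$ are part of a basis. Its dual is
$$\Lambda^*=\{(v,v')\in\mathsf M^*\oplus\mathsf M'^*:\ \langle p_a,v\rangle=\langle c_a,v'\rangle\ \text{for all }a\}.$$
Let $\sigma''=(\sigma\times\sigma')\cap\Lambda^*_{\mathbb R}$; it is strictly convex. It is full-dimensional in $\Lambda^*_{\mathbb R}$: take $v'\in\mathrm{int}\,\sigma'$. Then $\langle c_a,v'\rangle>0$ because $c_a\ne0$. The vector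
$$v=\sum_a\frac{\langle c_a,v'\rangle}{|R_a|}\sum_{w\in R_a}w$$
is a combination of all ray generators with positive coefficients, so it lies in $\mathrm{int}\,\sigma$, and $\langle p_a,v\rangle=\langle c_a,v'\rangle$. So $(v,v')$ is a point of $\Lambda^*_{\mathbb R}$ in the interior of $\sigma\times\sigma'$.

**Step 2: its rays.** We show that $\sigma''$ is generated by the lattice vectors
$$\Bigl(\sum_a\langle c_a,v_j'\rangle v_a,\ v'_j\Bigr),\qquad v_a\in R_a. \tag{6}$$
They lie in $\sigma\times\sigma'$, and pairing the first entry with $p_b$ gives $\langle c_b,v_j'\rangle$, so they lie in $\sigma''\cap\Lambda^*$. Now let $(v,v')\in\sigma''$ and write $v'=\sum_j\lambda_jv_j'$ with $\lambda_j\ge0$ and $v=\sum_av^{(a)}$ with $v^{(a)}\in\mathrm{cone}(R_a)$. On $\mathrm{cone}(R_a)$ the function $p_a$ is the sum of the coefficients, and $p_a$ vanishes on the other $R_b$. So $v^{(a)}=\langle p_a,v\rangle\omega_a$ with $\omega_a\in\mathrm{conv}(R_a)$, and $\langle p_a,v\rangle=\langle c_a,v'\rangle=\sum_j\lambda_j\langle c_a,v_j'\rangle$. Hence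
$$(v,v')=\sum_j\lambda_j\Bigl(\sum_a\langle c_a,v_j'\rangle\omega_a,\ v_j'\Bigr).$$
Since $\prod_a\mathrm{conv}(R_a)=\mathrm{conv}(\prod_aR_a)$, we may write $(\omega_a)_a$ as a convex combination of elements of $\prod R_a$. This exhibits $(v,v')$ as a non-negative combination of vectors (6).

**Step 3: specialness.** View $p'_b$ as $[(0,p'_b)]\in\Lambda$; it is $\ge0$ on $\sigma''$. On each vector (6), $(p'_b)_b$ takes a standard basis vector as value; in particular these vectors are primitive. So the primitive generators of the rays of $\sigma''$ are among them. If none of these ray generators had the $b$-th basis vector as value, $p_b'$ would vanish on $\sigma''$; but $p'_b=1$ on the vectors (6) with $v_j'\in R'_b$. So every $b$ is attained on a ray, and $P''=\sigma''^\vee\cap\Lambda$ with $p'_1,\dots,p'_l$ is special.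

**Step 4: the monoid ring.** By (5), $\mathbb C[P]\otimes_{\mathbb C[\mathbb N^k]}\mathbb C[P']$ has the $\mathbb C$-basis $\chi^q\otimes\chi^{q'}$, $q\in P^\circ$, $q'\in P'$. There is a ring homomorphism to $\mathbb C[P'']$ with $\chi^q\otimes\chi^{q'}\mapsto\chi^{[(q,q')]}$, since $[(p_a,0)]=[(0,c_a)]$. We must show that $P^\circ\times P'\to P''$, $(q,q')\mapsto[(q,q')]$, is bijective.

Injective: suppose $(q_1-q_2,q_1'-q_2')=\sum n_a(p_a,-c_a)$. Taking minima over $R_a$ in $q_1=q_2+\sum n_ap_a$ gives $n_a=0$ for all $a$.

Surjective: let $[(q,q')]\in P''$ with $q\in\mathsf M$, $q'\in\mathsf M'$. Adding multiples of $(p_a,-c_a)$ we may assume $\min_{R_a}q=0$ for all $a$, so $q\in P^\circ$. Choose $v_a\in R_a$ with $\langle q,v_a\rangle=0$. Evaluating on the vector (6) with these $v_a$ gives $\langle q',v_j'\rangle\ge0$, for every $j$. So $q'\in P'$. $\square$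

## Special morphisms: flatness, $(\ast)_y$, fiber products, base change

**Definition.** Let $Y$ be a smooth variety of dimension $n$, $D\subset Y$ a reduced snc divisor (possibly $0$), $f:X\to Y$ a morphism from a separated scheme of finite type. $f$ is *special* with respect to $D$ if for each closed $x\in X$, $y=f(x)$, and each choice of local equations $t_1,\dots,t_k$ of the components of $D$ through $y$ and of $u_1,\dots,u_{n-k}$ completing them to regular parameters at $y$, there are a special $(P;p_1,\dots,p_k)$, an integer $r\ge n-k$, an étale neighborhood $W$ of $x$ and an étale morphism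
$$\theta:W\to T:=\mathrm{Spec}\,\mathbb C[P]\times\mathbb A^r$$
sending $x$ to (vertex, $0$), with $f^*t_a=\theta^*\chi^{p_a}$ and $f^*u_j=\theta^*w_j$ for $j\le n-k$. Here $w_1,\dots,w_r$ are the coordinates on $\mathbb A^r$, and the vertex is the point where all $\chi^p$, $p\in P\setminus0$, vanish.

For example, $\mathbb A^4\to\mathbb A^2$, $(x_1,\dots,x_4)\mapsto(x_1x_2,x_3x_4)$, at the origin, for the coordinates as $t_1,t_2$, has the chart $P=\mathbb N^4$, $p_1=(1,1,0,0)$, $p_2=(0,0,1,1)$, $r=0$. The blow-up of the origin gives a divisor with discrepancy $3$ and $\mathrm{ord}(\mathfrak m_0)=2$, in accordance with $(\ast)_0$: $3\ge(2-1)\cdot2$.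

In the situation of the definition, map $T\to\mathbb A^n$ by $(\chi^{p_a};w_j)_{j\le n-k}$. After shrinking, let $V\ni y$ be open with $(t,u):V\to\mathbb A^n$ étale and $W$ mapping to $V$. Then
$$W\to T\times_{\mathbb A^n}V\ \text{ is étale}, \tag{7}$$
since both sides are étale over $T$.

**Lemma 8.** Let $f:X\to Y$ be special with respect to $D$.

1. $f$ is flat, $X$ is (locally) Gorenstein canonical, and $f$ is smooth over $Y\setminus D$.
2. If $n\ge1$, $(\ast)_y$ holds for every closed $y\in Y$.
3. If $f_i:X_i\to Y$ $(i=1,2)$ are special with respect to $D$, so is $X_1\times_YX_2\to Y$.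
4. If $\rho:Y_1\to Y$ is a morphism from a smooth variety, $\rho(Y_1)\not\subset D$, and $D_1=\rho^{-1}(D)_{red}$ is an snc divisor, then $X\times_YY_1\to Y_1$ is special with respect to $D_1$.

*Proof.* **Part 1.** By (5), $\mathrm{Spec}\,\mathbb C[P]\to\mathbb A^k$ is flat, so $T\to\mathbb A^n$ is flat, hence so are $T\times_{\mathbb A^n}V\to V$ and, by (7), $W\to V$. Thus $f$ is flat. $T$ is Gorenstein canonical, being the product of $\mathrm{Spec}\,\mathbb C[P]$ with $\mathbb A^r$, and this is étale-local. If $k=0$, then $P=0$ and $T=\mathbb A^r\to\mathbb A^n$ is a projection, so $f$ is smooth at $x$.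

**Part 2.** We imitate the computation for the identity: there are $n$ functions from the base, and together they should be log canonical. View $T$ as a toric variety with full toric boundary $B_T=\mathrm{div}(\chi^{p_0})+\sum_{j\le r}\mathrm{div}(w_j)$. Here $K_T+B_T=0$ is the divisor of the invariant form, and on a toric resolution $\hat T$ the pullback of $K_T+B_T$ is $K_{\hat T}+B_{\hat T}$ with $B_{\hat T}$ reduced snc; so $(T,B_T)$ is lc. Put
$$\Gamma=\mathrm{div}(\chi^{p_0})+\sum_{j\le n-k}\mathrm{div}(w_j)\le B_T.$$
As $B_T-\Gamma$ is Cartier and effective, $(T,\Gamma)$ is lc. The pullback of $\Gamma$ to $W$ is the pullback of $\sum_a\mathrm{div}(f^*t_a)+\sum_j\mathrm{div}(f^*u_j)$. By étale locality the pair $(X,\sum_a\mathrm{div}(f^*t_a)+\sum_j\mathrm{div}(f^*u_j))$ is lc near each $x\in f^{-1}(y)$. Let $E$ be a prime divisor over $X$ and $q=\mathrm{ord}_E(\mathfrak m_y\mathcal O_X)$. If $q\ge1$, the center of $E$ lies in $f^{-1}(y)$, all $n$ functions have order $\ge q$ along $E$, and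
$$a(E,X)\ge-1+\sum_a\mathrm{ord}_E(f^*t_a)+\sum_j\mathrm{ord}_E(f^*u_j)\ge nq-1\ge(n-1)q .$$
If $q=0$, use $a(E,X)\ge0$ from part 1.

**Part 3.** Let $(x_1,x_2)$ be a closed point over $y$ and choose charts for $x_1,x_2$ with the same $t,u$. By (7), $W_1\times_VW_2\to T_1\times_{\mathbb A^n}T_2\times_{\mathbb A^n}V$ is étale. Since $V\to\mathbb A^n$ is étale, so is the composition with the projection to
$$T_1\times_{\mathbb A^n}T_2=\mathrm{Spec}\bigl(\mathbb C[P_1]\otimes_{\mathbb C[\mathbb N^k]}\mathbb C[P_2]\bigr)\times\mathbb A^{r_1+r_2-(n-k)},$$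
where we order the affine coordinates so that the shared ones $w_1,\dots,w_{n-k}$ come first. Apply Lemma 7 with $P=P_1$, $P'=P_2$ and $p'_a=c_a=p_{2,a}$, which are nonzero. Then $\chi^{p'_a}$ pulls back to $t_a$. The point $(x_1,x_2)$ goes to (vertex, $0$), because $\chi^q\otimes\chi^{q'}$ vanishes there unless $q=q'=0$. Finally $r_1+r_2-(n-k)\ge n-k$.

**Part 4.** Let $(x,y_1)$ be a closed point of $X\times_YY_1$ over $y$. Let $\tau_1,\dots,\tau_l$ be local equations of the components of $D_1$ at $y_1$, $\upsilon$ completing parameters, and $V_1\ni y_1$ a small open set with $\rho(V_1)\subset V$ and $(\tau,\upsilon):V_1\to\mathbb A^{\dim Y_1}$ étale. The function $\rho^*t_a$ is nonzero because $\rho(Y_1)\not\subset D$, it vanishes at $y_1$, and its zero set lies in $D_1$. So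
$$\rho^*t_a=\epsilon_a\prod_b\tau_b^{c_{ab}},\qquad \epsilon_a\ \text{units on }V_1,\quad c_a=(c_{ab})_b\in\mathbb N^l\setminus0 .$$
By (7) the étale neighborhood $W\times_VV_1$ of $(x,y_1)$ is étale over
$$T\times_{\mathbb A^n}V_1=(\mathrm{Spec}\,\mathbb C[P]\times_{\mathbb A^k}V_1)\times\mathbb A^{r-n+k},$$
since $w_1,\dots,w_{n-k}$ are determined by the point of $V_1$.

We remove the units $\epsilon_a$. The $p_a$ are part of a basis of $P^{gp}$, so there is a homomorphism $\eta:P^{gp}\to\mathcal O(V_1)^*$ with $\eta(p_a)=\epsilon_a$. The $V_1$-automorphism of $\mathrm{Spec}\,\mathbb C[P]\times V_1$ given by $\chi^p\mapsto\eta(p)\chi^p$ takes the function $\chi^{p_a}-\epsilon_a\tau^{c_a}$ to $\epsilon_a(\chi^{p_a}-\tau^{c_a})$. So it identifies $\{\chi^{p_a}=\epsilon_a\tau^{c_a}\ \forall a\}=\mathrm{Spec}\,\mathbb C[P]\times_{\mathbb A^k}V_1$ with $\{\chi^{p_a}=\tau^{c_a}\ \forall a\}$. The latter, by base change of the étale map $(\tau,\upsilon)$, is étale over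
$$\mathrm{Spec}\bigl(\mathbb C[P]\otimes_{\mathbb C[\mathbb N^k]}\mathbb C[\mathbb N^l]\bigr)\times\mathbb A^{\dim Y_1-l},\qquad t_a\mapsto\chi^{c_a}.$$
Apply Lemma 7 with $P'=\mathbb N^l$ and $p'_b$ the standard basis vectors. Then $\chi^{p'_b}$ pulls back to $\tau_b$, and the first $\dim Y_1-l$ affine coordinates pull back to $\upsilon$; in all there are $(\dim Y_1-l)+(r-n+k)\ge\dim Y_1-l$ affine coordinates. The point $(x,y_1)$ goes to (vertex, $0$): all $\chi^p$, $p\in P\setminus0$, vanish at $x$, also after multiplication by units; $\tau$ and $\upsilon$ vanish at $y_1$; the remaining $w_j$ vanish at $x$. $\square$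

## Weakly semistable morphisms are special

A *toroidal embedding* is an open $U\subset X$ in a normal variety such that for each closed $x\in X$ there are an affine toric variety $X_\alpha$, a point $s\in X_\alpha$ and an isomorphism of $\hat{\mathcal O}_{X,x}$ with the completed local ring at $s$, under which the ideals of $X\setminus U$ and of the toric boundary correspond. It is *without self-intersection* if the components of $X\setminus U$ are normal. For instance, the complement of an snc divisor in a smooth variety is such an embedding. The complement of a nodal cubic in $\mathbb P^2$ is toroidal but has self-intersection, since the nodal cubic is not normal. A dominant morphism of toroidal embeddings is *toroidal* if for each closed $x\in X$ it is given, in suitable such local models at $x$ and $f(x)$, by a toric morphism.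

**Theorem 9 (Abramovich–Karu, *Weak semistable reduction in characteristic 0*, Invent. Math. 139 (2000), Def. 0.1, Thm 0.3).** A morphism $f:X\to B$ is called *weakly semistable* if there are toroidal embeddings (without self-intersection) $U_X\subset X$, $U_B\subset B$ with $U_X=f^{-1}(U_B)$ for which $f$ is toroidal, $f$ is equidimensional with reduced fibers, and $B$ is nonsingular. If $X\to B$ is a surjective morphism of projective varieties with geometrically integral generic fiber, there are a generically finite surjective $B_1\to B$, with $B_1$ projective, and a projective variety $X_1$ with a birational morphism to the main component of $X\times_BB_1$ such that $X_1\to B_1$ is weakly semistable.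

**Lemma 10.** A weakly semistable $f:X\to Y$ with $X,Y$ projective varieties, $f$ surjective, is special with respect to $D=Y\setminus U_Y$.

*Proof.* Put $n=\dim Y$ and $\partial X=X\setminus U_X=f^{-1}(D)$. Fix a closed $x\in X$ and $y=f(x)$.

**Step 1: a formal model at closed orbits.** There are affine toric varieties $X_\alpha,Y_\beta$ with points $s,t$, a toric morphism $\gamma:X_\alpha\to Y_\beta$ with $\gamma(s)=t$, and compatible isomorphisms of $\hat{\mathcal O}_{X,x}$, $\hat{\mathcal O}_{Y,y}$ with the completed local rings at $s$, $t$, under which the boundary ideals correspond. Let $\alpha',\beta'$ be the faces of $\alpha,\beta$ whose orbits contain $s,t$. As $\gamma$ is equivariant, it maps the orbit of $s$ to that of $t$; hence it maps the relative interior of $\alpha'$ into that of $\beta'$, and the open subset $X_{\alpha'}$ into $Y_{\beta'}$. Replacing $\alpha,\beta$ by $\alpha',\beta'$, we may assume that $s,t$ lie in the closed orbits. Then $X_\alpha\cong\mathrm{Spec}\,\mathbb C[P]\times\mathbb G_m^r$ with $P=\sigma^\vee\cap P^{gp}$ sharp and saturated, $\sigma$ full-dimensional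 and strictly convex, and $s=(\text{vertex},\ast)$. Since $Y$ is nonsingular, $Y_\beta$ is smooth at $t$. So $Y_\beta\cong\mathbb A^k\times\mathbb G_m^{n-k}$ and $t=(0,\ast)$. Let $z_1,\dots,z_k$ be the coordinates on $\mathbb A^k$.

**Step 2: $D$ is snc, $f$ is flat, $\gamma$ is dominant.** At $y$ the ideal of $D$ becomes $(z_1\cdots z_k)$ in $\hat{\mathcal O}_{Y,y}$, so $D$ has normal crossings. Its components are normal, hence analytically irreducible. So the components through $y$ correspond bijectively to the $z_a$; they are smooth at $y$ and $D$ is snc. A local equation $t_a$ of the corresponding component $D_a$ has the form unit$\,\cdot z_a$ in $\hat{\mathcal O}_{Y,y}$. $X$ is normal and Cohen–Macaulay, because its completed local rings are completions of toric local rings. As $f$ is equidimensional, $X$ Cohen–Macaulay and $Y$ regular, $f$ is flat. So $\hat{\mathcal O}_{Y,y}\to\hat{\mathcal O}_{X,x}$ is injective, being flat and local. The composition $\mathcal O(Y_\beta)\to\hat{\mathcal O}_{Y,y}\to\hat{\mathcal O}_{X,x}$ is then injective, and it factors through $\gamma^*:\mathcal O(Y_\beta)\to\mathcal O(X_\alpha)$.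 So $\gamma^*$ is injective, i.e. $\gamma$ is dominant. The homomorphism from the big torus of $X_\alpha$ to that of $Y_\beta$ has closed dense image, so it is surjective.

**Step 3: multiplicities are $1$.** This is where reduced fibers enter. Let $E$ be a component of $\partial X$. It is a prime divisor, since $f^{-1}(D)$ is locally the zero set of one nonzero function. The fibers of $E\to f(E)$ have dimension $\le\dim X-n$, so $\dim f(E)\ge n-1$. Thus $f(E)$ is a component $D_a$ of $D$, and $\mathrm{mult}_Ef^*D_b=0$ for the other components. At a general $e\in E$: $X$ and $E$ are smooth, $E$ is the only component of $\partial X$ through $e$, and $E\to D_a$ is smooth. Let $w=0$ define $E$, $f^*t_a=\text{unit}\cdot w^b$, and let $u_2,\dots,u_n$ complete $t_a$ to parameters at $f(e)$. They restrict to parameters of $D_a$, so their pullbacks to $E$ are part of a regular system of parameters of $E$ at $e$. Therefore $w,f^*u_2,\dots,f^*u_n$ is part of a regular system of parameters of $X$ at $e$, and the fiber is locally $\{w^b=f^*u_2=\dots=f^*u_n=0\}$. As it is reduced, $b=1$.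

**Step 4: the monoid is special.** The components of $\partial X$ are normal, hence analytically irreducible, and so are the toric divisors of $X_\alpha$ at $s$. So the components of $\partial X$ through $x$ correspond to the rays of $\sigma$; write $E_\rho$ for the component and $v_\rho$ for the primitive generator. Since $\gamma$ is toric, $\gamma^*z_a$ is a character up to a constant, and characters of $\mathbb G_m^r$ are units. So
$$f^*t_a=\text{unit}\cdot\chi^{p_a},\quad p_a\in P,\qquad \langle p_a,v_\rho\rangle=\mathrm{mult}_{E_\rho}f^*D_a .$$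
(Orders along $E_\rho$ may be computed in the completion, because the prime of $E_\rho$ generates a prime there.) If $f(E_\rho)=D_a$, then $D_a$ passes through $y$. So by Step 3 each $(\langle p_a,v_\rho\rangle)_a$ is a standard basis vector. Each index $a$ occurs, since $f^*t_a$ is a nonzero non-unit at $x$ with divisor supported on $\partial X$. If $k=0$, then $x\notin\partial X$, there are no rays, and $P=0$. So $(P;p_1,\dots,p_k)$ is special.

**Step 5: algebraic functions replacing the characters.** So far the model is only formal; we now build an honest étale chart. Let $t_a,u_j$ be given as in the definition of a special morphism. Extend $p_1,\dots,p_k$ to a basis of $P^{gp}$. For a basis element $e$, let $\mathcal L_e$ be the divisorial (reflexive rank one) $\mathcal O_{X,x}$-module of $\sum_\rho\langle e,v_\rho\rangle E_\rho$. Its completion is reflexive of rank one over the normal domain $\hat{\mathcal O}_{X,x}$. A height-one prime of $\hat{\mathcal O}_{X,x}$ either is generated by the prime of some $E_\rho$, or contracts to a prime at which $\mathcal L_e$ is trivial. So the completion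 is the divisorial module of the corresponding divisor on $\mathrm{Spec}\,\hat{\mathcal O}_{X,x}$. That divisor is $\mathrm{div}(\chi^e)$, because $\chi^e$ is a unit off the boundary. Hence the completion is free. A finite module over a local ring whose completion is free is free, so $\sum_\rho\langle e,v_\rho\rangle E_\rho$ is principal in $\mathcal O_{X,x}$. Choose an equation for each basis element $e$, taking $f^*t_a$ for $e=p_a$. This gives a homomorphism
$$P^{gp}\to\mathbb C(X)^*,\quad p\mapsto g_p,\qquad g_{p_a}=f^*t_a,\qquad g_p=\text{unit}\cdot\chi^p\ \text{ in }\mathrm{Frac}\,\hat{\mathcal O}_{X,x},$$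
since $g_p$ and $\chi^p$ have the same divisor. For $p\in P$ the divisor of $g_p$ at $x$ is effective, so $g_p\in\mathcal O_{X,x}$ by normality.

**Step 6: the stratum through $x$.** Let $I=(g_p:p\in P\setminus0)\subset\mathcal O_{X,x}$. Then $\hat{\mathcal O}_{X,x}/I\hat{\mathcal O}_{X,x}=\hat{\mathcal O}_{X,x}/(\chi^p:p\in P\setminus0)$ is the completed local ring of the closed orbit of $X_\alpha$ at $s$, a power series ring in $r$ variables. So $I$ defines a smooth germ $\Sigma$ of dimension $r$. Since $f^*t_a=g_{p_a}\in I$, $f$ maps $\Sigma$ to $D_1\cap\dots\cap D_k$. In the model this is the map of closed orbits. It is equivariant for the big torus of $X_\alpha$, which acts transitively on both orbits (on the target through its surjection onto the big torus of $Y_\beta$). So it is surjective and, by generic smoothness and homogeneity, smooth. The $u_j$ restrict to parameters of $D_1\cap\dots\cap D_k$ at $y$, so the $f^*u_j|_\Sigma$ are part of a regular system of parameters of $\Sigma$ at $x$; in particular $r\ge n-k$. Put $w_j=f^*u_j$ for $j\le n-k$ and choose $w_j\in\mathfrak m_x$ for $n-k<j\le r$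 so that $w_1,\dots,w_r$ restrict to a regular system of parameters of $\Sigma$.

**Step 7: the chart is étale.** The map $\theta=(g,w)$ sends a neighborhood of $x$ to $\mathrm{Spec}\,\mathbb C[P]\times\mathbb A^r$, and $x$ to (vertex, $0$). The maximal ideal of $\mathcal O_{X,x}$ is generated by the $g_p$ $(p\in P\setminus0)$ and the $w_j$, so on completions $\mathbb C[[P]][[w]]\to\hat{\mathcal O}_{X,x}$ is surjective. Both rings are domains of dimension $\mathrm{rk}\,P^{gp}+r=\dim X$, so the map is an isomorphism and $\theta$ is étale at $x$. By construction $f^*t_a=\theta^*\chi^{p_a}$ and $f^*u_j=\theta^*w_j$ for $j\le n-k$. $\square$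

## Proof of Theorem 1

**Step 1: the model.** Since $X$ is smooth and $f$ has connected fibers, the generic fiber of $f$ is smooth and geometrically connected, hence geometrically integral. By Theorem 9 there are a generically finite $\tau:Y'\to Y$ with $Y'$ smooth projective and a weakly semistable $f_1:X_1\to Y'$ with $X_1$ projective and a birational morphism from $X_1$ to the main component of $X\times_YY'$. By Lemmas 10 and 8, $f_1$ is special with respect to $D=Y'\setminus U_{Y'}$ and flat, $X_1$ is Gorenstein canonical, and $f_1$ is smooth over $Y'\setminus D$. Since $\mathbb C(Y')$ is algebraically closed in $\mathbb C(X_1)$ and $Y'$ is normal, $f_{1*}\mathcal O_{X_1}=\mathcal O_{Y'}$, and all fibers of $f_1$ are connected. Let $n=\dim Y'$, fix $m\ge1$ and put $E=f_{1*}\omega_{X_1/Y'}^{\otimes m}$.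

**Step 2: independence of $X'$.** Let $X'$ be any resolution of the main component. Choose a common resolution $\hat X$ of $X'$ and $X_1$ over the main component, with $\hat f:\hat X\to Y'$. Both $X'$ and $X_1$ are Gorenstein canonical, so (2) gives
$$f'_*\omega_{X'}^{\otimes m}=\hat f_*\omega_{\hat X}^{\otimes m}=f_{1*}\omega_{X_1}^{\otimes m}.$$
Hence $f'_*\omega_{X'/Y'}^{\otimes m}\cong E$. It remains to show that $E$ is locally free and nef.

**Step 3: local freeness.** If $n=0$ this is trivial. If $n\ge1$, $(\ast)_y$ holds for all closed $y\in Y'$ by Lemma 8, part 2, so $E$ is locally free by Theorem 3.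

**Step 4: the fiber powers are legitimate.** If $E=0$ there is nothing to prove; let $E\ne0$. Let $X^{(s)}=X_1\times_{Y'}\dots\times_{Y'}X_1$ ($s$ factors) and $f^{(s)}:X^{(s)}\to Y'$. By Lemma 8, parts 3 and 1, $f^{(s)}$ is special and flat, and $X^{(s)}$ is normal with Gorenstein canonical singularities. Over $Y'\setminus D$ it is smooth with connected, hence irreducible, fibers. So $(f^{(s)})^{-1}(Y'\setminus D)$ is irreducible. By flatness every generic point of $X^{(s)}$ maps to the generic point of $Y'$, so this open set is dense. Therefore $X^{(s)}$ is a projective Gorenstein canonical variety.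

**Step 5: $f^{(s)}_*\omega^{\otimes m}_{X^{(s)}/Y'}=E^{\otimes s}$.** Since $X_1$ is Gorenstein, $Y'$ regular and $f_1$ flat, $f_1$ has Gorenstein fibers, and its relative dualizing sheaf is invertible and commutes with base change. On $X^{(s)}=X^{(s-1)}\times_{Y'}X_1$ we get
$$\omega_{X^{(s)}/Y'}=pr_1^*\omega_{X^{(s-1)}/Y'}\otimes pr_2^*\omega_{X_1/Y'} .$$
By flat base change, $pr_{1*}pr_2^*\omega_{X_1/Y'}^{\otimes m}=f^{(s-1)*}E$. As $E$ is locally free, the projection formula gives, by induction,
$$f^{(s)}_*\omega^{\otimes m}_{X^{(s)}/Y'}=f^{(s-1)}_*\bigl(\omega^{\otimes m}_{X^{(s-1)}/Y'}\otimes f^{(s-1)*}E\bigr)=E^{\otimes(s-1)}\otimes E=E^{\otimes s}.$$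

**Step 6: nefness.** Let $H$ be very ample on $Y'$ and $\mathcal B=\omega_{Y'}^{\otimes m}\otimes H^{m(n+1)}$. Proposition 6, applied to $f^{(s)}$, together with Step 5 gives
$$E^{\otimes s}\otimes\mathcal B\ \text{ is globally generated for every }s\ge1, \tag{8}$$
with $\mathcal B$ independent of $s$. Let $\nu:C\to\mathbb P_{Y'}(E)$ be a morphism from a smooth projective curve, $\bar\nu:C\to Y'$ the composition, and $\bar\nu^*E\to N=\nu^*\mathcal O(1)$ the induced quotient. Then $N^{\otimes s}\otimes\bar\nu^*\mathcal B$ is a quotient of the globally generated sheaf $\bar\nu^*(E^{\otimes s}\otimes\mathcal B)$. So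
$$s\deg N+\deg\bar\nu^*\mathcal B\ge0\qquad\text{for all }s\ge1,$$
and therefore $\deg N\ge0$. Hence $E$ is nef. The choice of $\tau$ did not involve $m$. $\blacksquare$

Steps 3 to 6 use only that $f_1$ is special and projective with connected fibers. The same argument also shows that $\det E$ is nef: if $e=\mathrm{rk}\,E$, then $(\det E)^{\otimes s}\otimes\mathcal B$ is a quotient of $E^{\otimes es}\otimes\mathcal B$, which is globally generated by (8). So $s\deg\bar\nu^*\det E+\deg\bar\nu^*\mathcal B\ge0$ for every map $\bar\nu$ from a smooth projective curve and all $s$.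

## Pulling back further: proof of Theorem 2

Keep the notation of the previous proof. Let $\rho:Y''\to Y'$ be generically finite and surjective, $Y''$ smooth projective.

**Step 1: a special model above $Y''$.** The preimage $\rho^{-1}(D)$ need not be snc, so we first resolve it. By Hironaka choose $\kappa:Y_3\to Y''$ projective birational with $Y_3$ smooth such that, with $\rho_3=\rho\kappa$, the set $D_3=\rho_3^{-1}(D)$ is an snc divisor. By Lemma 8, part 4, $f_3:X_3=X_1\times_{Y'}Y_3\to Y_3$ is special with respect to $D_3$. Its fibers are fibers of $f_1$, so they are connected. As in Step 4 of the previous proof, $X_3$ is a projective Gorenstein canonical variety. The arguments for local freeness and nefness used only specialness and connectedness of the fibers. So $E_3=f_{3*}\omega_{X_3/Y_3}^{\otimes m}$ is locally free and nef, and $\det E_3$ is nef.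

**Step 2: $\rho_3^*E\cong E_3$.** As $\omega_{X_3/Y_3}$ is the pullback of $\omega_{X_1/Y'}$, there is a base change map $\alpha:\rho_3^*E\to E_3$, an isomorphism wherever $\rho_3$ is flat. If $E=0$, then $E_3$ is locally free of rank $0$ and we are done; let $E\ne0$. The points of $Y'$ with positive-dimensional fiber under $\rho_3$ form a closed set $\Xi$ of codimension $\ge2$, since otherwise a proper closed subset of $Y_3$ would have dimension $\ge\dim Y_3$. Over $Y'\setminus\Xi$ the morphism $\rho_3$ is finite between smooth varieties, hence flat. So $\det\alpha$ is a nonzero section of $\det E_3\otimes\rho_3^*\det E^{-1}$ whose divisor $B\ge0$ is supported in $\rho_3^{-1}(\Xi)$. Since $\det E_3$ is nef and $\rho_3^*\det E$ is trivial on the fibers of $\rho_3$, $B$ is $\rho_3$-nef.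

Let $Y_3\to\bar Y\to Y'$ be the Stein factorization. Then $Y_3\to\bar Y$ is birational, $\bar Y$ is normal and finite over $Y'$, and $B$ is exceptional over $\bar Y$, because its image lies over $\Xi$. Moreover $B$ is nef over $\bar Y$. The negativity lemma (Kollár–Mori, Lemma 3.39) says: a divisor on $Y_3$ whose negative is nef over $\bar Y$ is effective as soon as its pushforward to $\bar Y$ is. Apply it to $-B$: its negative $B$ is nef over $\bar Y$ and its pushforward is $0$. So $-B\ge0$. Hence $B=0$, $\det\alpha$ vanishes nowhere, and $\alpha$ is an isomorphism.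

**Step 3: descent to $Y''$.** Let $X''$ be a resolution of the main component of $X\times_YY''$, with $f'':X''\to Y''$. The generic fiber of $X_1/Y'$ is birational to that of $X\times_YY'$ over $Y'$; both are geometrically integral, so their base changes to $\mathbb C(Y'')$ are integral and remain birational. Hence $X_3$ is birational to $X''$ over $Y''$. Taking a common resolution over $Y''$ and using (2) for it over $X''$ and over $X_3$, then Step 2, the projection formula, and (2) for $\kappa$,
$$f''_*\omega_{X''}^{\otimes m}=\kappa_*f_{3*}\omega_{X_3}^{\otimes m}=\kappa_*\bigl(\kappa^*\rho^*E\otimes\omega_{Y_3}^{\otimes m}\bigr)=\rho^*E\otimes\kappa_*\omega_{Y_3}^{\otimes m}=\rho^*E\otimes\omega_{Y''}^{\otimes m}.$$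
Tensoring with $\omega_{Y''}^{-m}$ and using $E\cong f'_*\omega_{X'/Y'}^{\otimes m}$ gives $f''_*\omega_{X''/Y''}^{\otimes m}\cong\rho^*\bigl(f'_*\omega_{X'/Y'}^{\otimes m}\bigr)$. $\blacksquare$
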